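# The tail of the favourite site of Brownian motion

## A sharp tail with exponent three

**Theorem 1.** Let $W$ be a standard one-dimensional Brownian motion started at $0$, with local times $L(t,x)$, and let $U$ be the almost surely unique favourite site at time $1$, that is, $L(1,U)=\sup_{x\in\mathbb R}L(1,x)$. Then
$$\lim_{x\to+\infty}x^{3}e^{x^{2}/2}\,\mathbb P(U>x)=\sqrt{2/\pi}.$$
In particular the following conjecture is true, with $\nu=3$ and with no other $\nu$: there exists a constant $\nu>1$ such that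
$$0<\liminf_{x\to+\infty}x^\nu e^{x^2/2}\,\mathbb P(U>x)\le\limsup_{x\to+\infty}x^\nu e^{x^2/2}\,\mathbb P(U>x)<+\infty .$$

The conjecture is taken from Zhan Shi, Balint Toth, "Favourite sites of simple random walk", arXiv:math/0006173 (2000).

Let us unpack this. The local time $L(1,x)$ measures how much of the unit time interval the path spends near $x$, and $U$ is the place where it spends most. Since the path must visit $U$, we have $U\le\sup_{s\le1}W(s)$, and by the reflection principle
$$\mathbb P\Big(\sup_{s\le1}W(s)>x\Big)=2\,\mathbb P(W(1)>x)\sim\sqrt{2/\pi}\;x^{-1}e^{-x^2/2}.$$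
So $U$ has a Gaussian tail at least as thin as that of the maximum, and the whole question is the power of $x$. The theorem says that, given that the path gets beyond $x$, the favourite site is beyond $x$ with probability asymptotic to $x^{-2}$, with constant exactly $1$.

If the limit in the theorem holds, then $x^\nu e^{x^2/2}\mathbb P(U>x)=x^{\nu-3}(\sqrt{2/\pi}+o(1))$. For $\nu\ne3$ this tends to $0$ or $\infty$, which is why no other exponent works.

**Corollary 2.** (a) $\mathbb P(U>x)\sim x^{-2}\,\mathbb P(\sup_{s\le1}W(s)>x)$ as $x\to\infty$. (b) For $v\ge0$, $\mathbb P(U>x+v/x\mid U>x)\to e^{-v}$. (c) For $p>0$, $\mathbb E[|U|^pe^{U^2/2}]<\infty$ if and only if $p<1$.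

*Proof.* Part (a) compares the two displays above. For (b), $(x+v/x)^2/2=x^2/2+v+v^2/(2x^2)$ and $(x+v/x)^{-3}\sim x^{-3}$. For (c), $U$ and $-U$ have the same law, so $\mathbb E[|U|^pe^{U^2/2}]=2\int_0^\infty\frac{d}{dx}\big(x^pe^{x^2/2}\big)\,\mathbb P(U>x)\,dx$. For large $x$ the derivative is of order $x^{p+1}e^{x^2/2}$, so the integrand is of order $x^{p-2}$, which is integrable at infinity exactly when $p<1$. Near $0$ there is no problem since $p>0$. $\square$

Throughout, $U_t$ is the favourite site at time $t$, $G(x)=\mathbb P(U_1>x)$, which is right-continuous, and by Brownian scaling $\mathbb P(U_t>y)=G(y/\sqrt t)$. The number $N=x^2$ is a large real parameter. Letters $C,c$ denote positive constants that may change from line to line and never depend on $N$, nor on the parameter $\varepsilon\in(0,\frac18]$ introduced later.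

## Local time profiles, and the maximum as a test case

**Definition.** The local time profile of a path $(W_s)_{s\le T}$ is the density $y\mapsto L(y)$ of its occupation measure: $\int_0^Tf(W_s)\,ds=\int_{\mathbb R}f(y)L(y)\,dy$ for bounded Borel $f$. For Brownian paths $L$ has a version that is continuous in $y$, and we use it. Taking $f=1$,
$$T=\int_{\mathbb R}L(y)\,dy .$$
The duration is the area under the profile. This identity will carry much of the proof.

For a feeling, take a deterministic path that runs from $0$ to $2$ at unit speed and then back to $1$. Its duration is $3$, and its occupation density is $1$ on $(0,1)$ and $2$ on $(1,2)$; the area is indeed $3$. The most occupied region is $(1,2)$, the stretch next to the far end, because it is traversed twice. For Brownian motion the profile is continuous but rough, and the favourite site is a.s. a single point.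

Here is the easiest version of our problem: replace the favourite site by the maximum $M_t=\max_{s\le t}W_s$, and pretend that we cannot compute at a fixed time, only on average over the duration. By reflection, and by the resolvent formula $\int_0^\infty e^{-t/2}p_t(b)\,dt=e^{-|b|}$, where $p_t$ is the density of $W_t$,
$$e^N\int_0^\infty e^{-t/2}\,\mathbb P(M_t>N)\,dt=2e^N\int_N^\infty e^{-b}\,db=2 .$$
The integrand at $t=N$ is $e^{N/2}\,\mathbb P(M_N>N)\sim\sqrt{2/(\pi N)}=2\cdot\frac1{\sqrt{2\pi N}}$. So the total mass $2$ is spread over durations like a Gaussian of mean $N$ and variance $N$, and the value at $t=N$ is the mass times the peak of that Gaussian. We shall prove that for the favourite site the mass is $\approx 2/N$ and the spreading is the same, so that the value at $t=N$ is $\approx\frac2N\cdot\frac1{\sqrt{2\pi N}}=\sqrt{2/\pi}\,N^{-3/2}$.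

Why should the mass drop by a factor $N$? In this picture the path travels about distance $N$ in time about $N$, and we shall see that its profile is, over $[0,N]$, a stationary process with exponential marginals. The favourite site lies beyond $N$ if the short stretch to the right of $N$ has a higher peak than the whole stretch of length $N$ to the left. The crudest toy is $n+1$ independent variables with a common continuous law: by symmetry the first is the largest with probability exactly $\frac1{n+1}$.

## Why averaging over the duration is not enough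

The profile of Brownian motion at a fixed time is awkward, while at an independent exponential time it is a Markov process in the space variable (a Ray–Knight theorem). So a sensible first attempt is to study
$$H(N)=e^N\int_0^\infty e^{-t/2}\,\mathbb P(U_t>N)\,dt=\int_0^\infty e^{N-t/2}\,G(N/\sqrt t)\,dt .$$
Since $N-\frac t2-\frac{N^2}{2t}=-\frac{(t-N)^2}{2t}$, an asymptotic form $G(x)\sim\alpha x^{-\nu}e^{-x^2/2}$ would give $H(N)\sim\alpha\sqrt{2\pi}\,N^{(1-\nu)/2}$. If we show $H(N)\sim2/N$, the only candidate of this form is $\nu=3$, $\alpha=\sqrt{2/\pi}$.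

The attempt stops at the converse. All we know a priori about $G$ is that it is nonincreasing. The integral defining $H(N)$ averages over durations $t$ in a window of width about $\sqrt N$ around $N$. Over that window $x=N/\sqrt t$ moves by an amount of order $1$ around $\sqrt N$, so $e^{-x^2/2}$ changes by factors $e^{c\sqrt N}$, and monotonicity of $G$ is useless at that scale. The following concrete function shows that this is not just a weakness of technique. Put
$$\tilde G(x)=x^{-3}e^{-x^2/2}\big(1+\tfrac14\sin(x^2)\big).$$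
It is decreasing on $(0,\infty)$: its logarithmic derivative is at most
$$-x-\frac3x+2x\cdot\frac{1/4}{\sqrt{1-1/16}}<0,\qquad\text{because}\quad \frac{\frac14|\cos\theta|}{1+\frac14\sin\theta}\le\frac{1/4}{\sqrt{1-1/16}}<0.26 .$$
Recall $\int_0^\infty t^{\mu-1}e^{-t/2-\beta^2/(2t)}\,dt=2\beta^\mu K_\mu(\beta)$ for $\mathrm{Re}\,\beta>0$, $\mathrm{Re}\,\beta^2>0$, and $K_{5/2}(\beta)=\sqrt{\pi/(2\beta)}\,e^{-\beta}(1+3/\beta+3/\beta^2)$. Then
$$\int_0^\infty e^{N-t/2}\,\tilde G(N/\sqrt t)\,dt=\frac{\sqrt{2\pi}}{N}\Big(1+\frac3N+\frac3{N^2}\Big)+\frac14\,\mathrm{Im}\big[2N^{-3}e^N\beta^{5/2}K_{5/2}(\beta)\big],\qquad\beta=N\sqrt{1-2i}.$$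
As $\mathrm{Re}\sqrt{1-2i}=\big(\frac{1+\sqrt5}2\big)^{1/2}>1$, the last term is exponentially small. So the average has clean asymptotics, while $x^3e^{x^2/2}\tilde G(x)$ oscillates forever. (Replacing $\tilde G$ by $\min(\tilde G,\frac12)$, which is bounded near $0$, changes the integral only where $t\ge cN^2$, by an exponentially small amount.) An average together with monotonicity cannot give the theorem.

What is needed is a density: the mass per unit of duration near $t=N$, in the favourite-site event. We now set up the right object.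

## The duration as an area, and the density to be computed

**Definition.** $\mathbf P_N$ is the finite measure on paths $(W_s)_{s\le T}$ of variable duration $T$ given by
$$\mathbf P_N(F)=e^{N}\int_0^\infty e^{-t/2}\,\mathbb E\Big[F\big((W_s)_{s\le t}\big);\,W_t\ge\tfrac{3N}4,\ \max_{s\le t}W_s>N\Big]dt,$$
and $\mathbf E_N$ is the corresponding integral. $L$ is the profile of the path. For an event $E$, $f_E$ denotes a density of $T$ on $E$: $\mathbf P_N(E,\,T\in dt)=f_E(t)\,dt$. Words like "law" and "given" refer to the normalised measure.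

For instance, for the event $A=\{\text{favourite site}>N\}$, on which automatically $\max W>N$, the definition gives
$$f_A(t)=e^{N-t/2}\,\mathbb P(U_t>N,\ W_t\ge\tfrac{3N}4)\qquad\text{for a.e. }t .$$
The restriction $W_t\ge 3N/4$ keeps the endpoint away from the origin. It costs nothing: for $t\in[N-1,N]$, by reflection at level $N$,
$$e^{N-t/2}\,\mathbb P(U_t>N,\,W_t<\tfrac{3N}4)\le e^{(N+1)/2}\,\mathbb P(W_t>\tfrac{5N}4)\le e^{(N+1)/2-25N/32}\le Ce^{-cN}.$$
Hence
$$e^{N-t/2}\,G(N/\sqrt t)=f_A(t)+O(e^{-cN})\qquad\text{for a.e. }t\in[N-1,N]. \tag{1}$$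
Let $t\uparrow N$ along points where (1) holds. Then $N/\sqrt t\downarrow\sqrt N$, and by right-continuity the left side tends to $e^{N/2}G(\sqrt N)$. So Theorem 1 follows from
$$N^{3/2}f_A(t)\to\sqrt{2/\pi}\quad\text{as }N\to\infty,\ \text{uniformly over a.e. }t\in[N-1,N]. \tag{2}$$

How does one get at the density of $T$? Cut the area at a level $m$: $T=\int_m^\infty L+\int_{-\infty}^mL$. We shall see that, given the profile to the right of $m$, the left area has an explicit smooth density of width about $\sqrt m$. For an event determined by the profile to the right of $m$, the density $f_E$ is therefore smooth, and a central limit theorem upgrades to a local one. The event $A$ depends on the whole profile, so we replace it by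
$$A'_m=\{R>S_m\},\qquad R=\sup_{y\ge N}L(y),\quad S_m=\sup_{m\le y\le N}L(y),\qquad m=\varepsilon N,\ \varepsilon\in(0,\tfrac18].$$
Up to null sets $A=\{R>\sup_{y\le N}L\}\subset A'_m$, since the supremum over $y\le N$ is attained and the favourite site is unique. The work then has four parts: describe the profile, compute $\mathbf P_N(A'_m)$, prove the local limit theorem on $A_m'$, and show that the peaks below $m$ that separate $A'_m$ from $A$ contribute at most $C\sqrt\varepsilon\,N^{-3/2}$ to the density.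

## Two diffusions

**Definition.** For $\delta\in\{0,2\}$, $D^\delta$ is the nonnegative diffusion $dY=2\sqrt Y\,dB+(\delta-2Y)\,ds$, with generator $G_\delta f=2lf''+(\delta-2l)f'$. Write $P^\delta_a,E^\delta_a$ for its law from $a$, and $\pi(dl)=e^{-l}dl$.

Pathwise uniqueness holds by the Yamada–Watanabe theorem, as $\sqrt{\cdot}$ is Hölder of order $\frac12$. So two solutions driven by the same $B$ coincide once they meet, and by continuity they never cross: $Y$ is monotone in its starting point.

By Itô's formula, $Y_s=e^{-2s}X_r$ with $r=(e^{2s}-1)/2$ and $X$ a squared Bessel process of dimension $\delta$ from the same point. Indeed $dr=e^{2s}ds$, the drift becomes $-2Y\,ds+\delta\,ds$, and the quadratic variation is $e^{-4s}\cdot4X_r\,dr=4Y\,ds$. As $E[X_r]=a+\delta r$, and $E[X_r^2]=a^2+4ar$ when $\delta=0$,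
$$E^0_aY_s=ae^{-2s},\qquad E^0_aY_s^2=a^2e^{-4s}+2a(e^{-2s}-e^{-4s}),\qquad E^2_aY_s=1+(a-1)e^{-2s}. \tag{3}$$
The squared Bessel densities $\frac1{2r}(x'/x)^{\nu/2}e^{-(x+x')/2r}I_\nu(\sqrt{xx'}/r)$, $\nu=\frac\delta2-1$ (with $I_{-1}=I_1$), and $e^{2s}=1+2r$ give
$$p^2_s(a,a')=\tfrac{e^{2s}}{2r}\,e^{-a'}e^{-\frac{a+a'}{2r}}I_0\big(\tfrac{e^s\sqrt{aa'}}r\big),\qquad p^0_s(a,a')=\tfrac{e^{s}}{2r}\sqrt{\tfrac a{a'}}\;e^{-a'}e^{-\frac{a+a'}{2r}}I_1\big(\tfrac{e^s\sqrt{aa'}}r\big)$$
for $a,a'>0$, where $p^0_s$ is the density of the part not absorbed at $0$. By inspection,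
$$e^{-a}p^2_s(a,a')=e^{-a'}p^2_s(a',a),\qquad\frac{e^{-a}}a\,p^0_s(a,a')=\frac{e^{-a'}}{a'}\,p^0_s(a',a). \tag{4}$$
So $D^2$ is reversible with respect to $\pi$. Under $D^0$ the point $0$ is absorbing, $e^{2s}Y_s=X_r$ is a martingale, and $Y_s\to0$ a.s., being a nonnegative supermartingale with mean tending to $0$.

Three computations will recur:
$$G_0e^{-kl}=(2k^2+2k)\,l\,e^{-kl},\qquad G_2e^{-kl}=\big((2k^2+2k)\,l-2k\big)e^{-kl},\qquad G_2f=2e^l(le^{-l}f')'. \tag{5}$$
With $k=-1$: $G_0e^l=0$ and $G_2e^l=2e^l$. As an example, $D^0$ from $\ell\le z$ reaches $z$ with probability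
$$\frac{e^\ell-1}{e^z-1}, \tag{6}$$
because $e^{Y}$ stopped at the hitting time of $z$ is a bounded martingale, and otherwise $Y\to0$.

## A Ray–Knight description

**Definition.** For $b>0$,
$$Q_b=\int_0^\infty dt\;e^{b-t/2}p_t(b)\;\mathrm{Law}(\text{Brownian bridge from }0\text{ to }b\text{ of duration }t),$$
a probability measure since $\int_0^\infty e^{-t/2}p_t(b)\,dt=e^{-b}$.

Up to null sets $\{\max W>N\}=\{L(N)>0\}$: a path that passes above $N$ accumulates local time there at once, and $\{\max W=N\}$ is null. Disintegrating the definition of $\mathbf P_N$ over the endpoint $b=W_T$,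
$$\mathbf P_N=\int_{3N/4}^\infty e^{N-b}\,Q_b\big(\,\cdot\,\cap\{L(N)>0\}\big)\,db . \tag{7}$$

**Lemma 3 (Ray–Knight).** For a.e. $b>0$, under $Q_b$: $L(b)\sim\mathrm{Exp}(1)$; given $L(b)$, the processes $(L(b+s))_{s\ge0}$ and $(L(b-s))_{s\ge0}$ are independent; the first is $D^0$; the second is $D^2$ for $s\in[0,b]$ and then $D^0$.

A quick check. On the one hand, with $\gamma=\sqrt{1+2\lambda}$, $E_{Q_b}[e^{-\lambda T}]=e^b\int_0^\infty e^{-\gamma^2t/2}p_t(b)\,dt=\gamma^{-1}e^{-(\gamma-1)b}$, so $E_{Q_b}[T]=b+1$. On the other hand, by the lemma and (3), the expected area is $\frac12$ to the right of $b$, $b$ on $[0,b]$, and $\frac12$ to the left of $0$.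

*Proof.* We compare $E[e^{-\int VL}]$ under $Q_b$ and for the process described, for every continuous $V\ge0$ with compact support.

**Step 1. Two solutions of an ODE.** This step sets up the functions in which both sides will be expressed. Let $\psi,\phi$ solve $\frac12u''=(\frac12+V)u$ with $\psi=e^y$ near $-\infty$ and $\phi=e^{-y}$ near $+\infty$. Put $f=e^y\phi$. Then $f''-2f'=2Vf$, that is, $(e^{-2y}f')'=2Ve^{-2y}f$, and $f=1$ near $+\infty$. As long as $f>0$ to the right of a point, integrating from $+\infty$ gives $f'\le0$ there, so $f\ge1$; hence $f$ can never reach $0$ going left. So $f\ge1$ and $f'\le0$ everywhere, which gives $\phi>0$ and $-\phi'/\phi=1-f'/f\ge1$. Symmetrically $e^{-y}\psi\ge1$ is nondecreasing, $\psi>0$ and $\psi'/\psi\ge1$. The Wronskian $\omega=\psi'\phi-\psi\phi'$ is constant and positive.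

**Step 2. The Laplace functional under $Q_b$.** This step computes one side. For continuous $g$ with compact support put
$$u(x)=\frac2\omega\Big[\phi(x)\int_{-\infty}^x\psi g+\psi(x)\int_x^\infty\phi g\Big].$$
Differentiating twice, $u''=(1+2V)u+\frac2\omega(\phi'\psi-\psi'\phi)g$, so $\frac12u''=(\frac12+V)u-g$. The function $u$ is $C^2$, and bounded since it is a multiple of $\phi$ near $+\infty$ and of $\psi$ near $-\infty$. By Itô's formula
$$e^{-t/2-\int_0^tV(W)}u(W_t)+\int_0^te^{-s/2-\int_0^sV(W)}g(W_s)\,ds$$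
is a bounded martingale. Letting $t\to\infty$, $\int_0^\infty e^{-t/2}\,\mathbb E[e^{-\int_0^tV(W)}g(W_t)]\,dt=u(0)$. For $g$ supported in $(0,\infty)$ the left side is $\int g(b)e^{-b}E_{Q_b}[e^{-\int VL}]\,db$ and the right side is $\frac2\omega\psi(0)\int\phi g$. Hence for a.e. $b>0$
$$E_{Q_b}\big[e^{-\int VL}\big]=e^b\,\frac{2\psi(0)\phi(b)}\omega. \tag{8}$$

**Step 3. The Laplace functional of the described process.** This step computes the other side. Put $k=\frac12(-\phi'/\phi-1)\ge0$ and $j=\frac12(\psi'/\psi-1)\ge0$. With $\rho=-\phi'/\phi$ we have $\rho'=\rho^2-1-2V$, and similarly for $\psi'/\psi$, so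
$$k'=2k^2+2k-V,\qquad-j'=2j^2+2j-V .$$

Rightward from $b$: by (5), $\Phi(y,l)=e^{-k(y)l}$ satisfies $\partial_y\Phi+G_0\Phi-Vl\Phi=l\Phi(-k'+2k^2+2k-V)=0$. So $e^{-\int_b^yV Y}\Phi(y,Y_y)$ is a bounded martingale. As $k=0$ near $+\infty$, the right part contributes $E[e^{-\int_b^\infty VL}\mid L(b)]=e^{-k(b)L(b)}$.

Leftward from $b$: the level $y=b-s$ decreases, so $\Phi(y,l)$ gives a local martingale after multiplication by $e^{-\int_y^bVY}$ if $\partial_y\Phi=G\Phi-Vl\Phi$. On $y\le0$, $\Phi=e^{-j(y)l}$ satisfies this with $G=G_0$, since $\partial_y\Phi=-j'l\Phi=(2j^2+2j-V)l\Phi$. On $[0,b]$, $\Phi=e^{-j(y)l}\,\psi(0)e^y/\psi(y)$ satisfies it with $G=G_2$: the extra factor has $\frac d{dy}\log(e^y/\psi)=1-\psi'/\psi=-2j$, which is exactly the extra term $-2j$ in (5). The two definitions agree at $y=0$. Both are bounded by $1$, as $e^{-y}\psi$ is nondecreasing, and $j=0$ near $-\infty$. So the left part contributes $e^{-j(b)L(b)}\,\psi(0)e^b/\psi(b)$.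

By conditional independence, integrating against $e^{-l}dl$, the described process has Laplace functional
$$\frac{\psi(0)e^b}{\psi(b)\,(1+k(b)+j(b))}=e^b\,\frac{2\psi(0)\phi(b)}\omega,$$
because $1+k+j=\frac12(\psi'/\psi-\phi'/\phi)=\omega/(2\psi\phi)$. This is (8).

**Step 4. One null set for all $V$.** Equality holds for each $V$ for a.e. $b$. Choose a countable family of such $V$ that is dense for uniform convergence with common compact supports. For a.e. $b$ equality holds on the whole family, hence, by dominated convergence, for all $V$. These functionals determine the law of the continuous function $L$. $\square$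

## The profile seen from level $N$

Write $\ell=L(N)$ and split (7) as $\mathbf P_N=\mathbf P_N^++\mathbf P_N^-$, according to $b\ge N$ or $b<N$. Put $q_N=1-e^{-N/4}$.

**Lemma 4.** (a) Under $\mathbf P_N^+$, write $b=N+w$. Then $w$ and $\ell$ are independent $\mathrm{Exp}(1)$ variables. Given these, the left profile $(L(N-s))_{s\ge0}$ is $D^2$ on $[0,N]$ and then $D^0$, started at $\ell$; the right profile, independent of the left one, is $D^2$ for length $w$ and then $D^0$, started at $\ell$.

(b) Under $\mathbf P_N^-$, write $b=N-u$, $0<u\le N/4$. The pair $(u,\ell)$ has density $e^{-u}1_{[0,N/4]}(u)\,e^{-\ell}$. Given $(u,\ell)$, the right profile is $D^0$ from $\ell$. Independently, the left profile on $[N-u,N]$ has law $\hat P_\ell=e^{2u}E^0_\ell[\,\cdot\;Y_u/\ell]$, and continues from $L(N-u)$ as $D^2$ down to $y=0$, then $D^0$. In particular $u$ is independent of $(\ell,R)$.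

(c) Given $b$ and the profile on $[3N/4,\infty)$, the leftward profile from $3N/4$ is $D^2$ down to $0$, then $D^0$.

(d) $\mathbf P_N$ has mass $1+q_N$, and $\mathbf E_N[L(N/2)]\le C$.

*Proof.* (a) The weight in (7) is $e^{-w}\,dw$. Under $Q_b$ the profile on $[N,b]$, read leftwards from $b$, is $D^2$ from $\pi$. By reversibility, read rightwards from $N$ it is $D^2$ from $\ell\sim\pi$. Beyond $b$ it continues as $D^0$ and below $N$ as $D^2$ then $D^0$, with the conditional independence given by the Markov property. Moreover $\ell>0$ a.s.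

(b) The weight is $e^u\,du$. Under $Q_b$ the profile on $[b,N]$ read rightwards is $D^0$ from $\pi$. For levels $b=y_0<\dots<y_n=N$ and $a_i>0$, apply (4) to each factor in turn, writing $p^0$ for $p^0_{y_i-y_{i-1}}$:
$$e^{-a_0}\prod_{i=1}^np^0(a_{i-1},a_i)=a_0\,\frac{e^{-a_0}}{a_0}\prod_{i=1}^np^0(a_{i-1},a_i)=\frac{e^{-a_n}}{a_n}\,a_0\prod_{i=1}^np^0(a_i,a_{i-1}).$$
So on $\{L(N)>0\}$ the law of $(L(N-s))_{0\le s\le u}$ is $e^{-\ell}d\ell\;E^0_\ell[\,\cdot\;Y_u/\ell]$. As $E^0_\ell Y_u=\ell e^{-2u}$, the mass is $e^u\cdot e^{-2u}e^{-\ell}=e^{-u}e^{-\ell}$ per $du\,d\ell$. The remaining statements are the Markov property at $N$ and at $b$. The right profile given $(u,\ell)$ does not depend on $u$, so $u$ is independent of $(\ell,R)$.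

(c) This follows from Lemma 3, since $b\ge3N/4$.

(d) The masses are $1$ and $\int_0^{N/4}e^{-u}du=q_N$. Under $\mathbf P_N^+$, $L(N/2)\sim\pi$ has mean $1$. Under $\mathbf P_N^-$, (3) gives $\hat E_\ell[Y_u]=e^{2u}E^0_\ell[Y_u^2]/\ell=\ell e^{-2u}+2(1-e^{-2u})\le\ell+2$, and $D^2$ from $a$ has mean at most $1+a$ at all times. So the mean of $L(N/2)$ given $(u,\ell)$ is at most $\ell+3$. $\square$

**Definition.** Let $\mathcal G_y=\sigma(b,\,L(y'):y'\ge y)$. A leftward stopping level is a random level that is a stopping time of $(\mathcal G_y)$ for decreasing $y$.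

For example, $\sup\{y\le3N/4:L(y)\ge5\}$ is one: reading the profile from right to left, we know when we first see height $5$. The level $\inf\{y:L(y)\ge5\}$ in general is not, since one has to look further left to know that no other such level follows. By Lemma 4(c) the strong Markov property holds at leftward stopping levels below $3N/4$.

## The area to the left of a level

This is the source of all density estimates. Let
$$q_h(s)=\frac h{\sqrt{2\pi s^3}}\,e^{-(s-h)^2/2s}\,1_{s>0},$$
the density of the hitting time of $h>0$ by Brownian motion with drift $1$. Its Laplace transform is $e^{-h(\sqrt{1+2\lambda}-1)}$.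

**Lemma 5.** Let $0<m\le3N/4$. Given $\mathcal G_m$ with $L(m)=a$, the area $\int_{-\infty}^mL$ has density $q_{m+a/2}$. At a leftward stopping level $\sigma\le3N/4$, on $\{\sigma>-\infty,\,L(\sigma)>0\}$, the same holds for $\int_{-\infty}^\sigma L$ with $h=\sigma^++L(\sigma)/2$. Moreover, for $h\ge1$, $\sup q_h\le Ch^{-1/2}$ and $\sup|q_h'|\le Ch^{-1}$.

*Proof.* Let $\lambda\ge0$, $\gamma=\sqrt{1+2\lambda}$, $\beta=(\gamma-1)/2$, so that $2\beta^2+2\beta=\lambda$. By (5), $G_0e^{-\beta l}=\lambda l\,e^{-\beta l}$ and $G_2e^{-\beta l}=(\lambda l-2\beta)e^{-\beta l}$. Hence $\Phi(y,l)=e^{-2\beta y^+-\beta l}$ satisfies $\partial_y\Phi=G\Phi-\lambda l\Phi$, with $G=G_2$ for $y>0$ and $G=G_0$ for $y<0$. As in Step 3 of Lemma 3, this gives a bounded martingale for the leftward process. Since $Y\to0$ as $y\to-\infty$, we have $\Phi\to1$ there, and starting at level $y$ with value $a$,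
$$E\Big[e^{-\lambda\int_{-\infty}^yL}\Big]=e^{-2\beta y^+-\beta a}=e^{-(\gamma-1)(y^++a/2)} .$$
This is the transform of $q_{y^++a/2}$. The version at $\sigma$ is the strong Markov property.

For the bounds, the characteristic function $\hat q_h(\theta)=e^{-h(\sqrt{1-2i\theta}-1)}$ has modulus $e^{-h(\mathrm{Re}\sqrt{1-2i\theta}-1)}$, where
$$\mathrm{Re}\sqrt{1-2i\theta}=\Big(\frac{1+\sqrt{1+4\theta^2}}2\Big)^{1/2}\ge1+c'\min(\theta^2,|\theta|^{1/2})$$
for some $c'>0$: the left side exceeds $1$ for $\theta\ne0$, behaves like $1+\theta^2/2$ at $0$ and like $|\theta|^{1/2}$ at infinity. So for $i=0,1$ and $h\ge1$,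
$$\int|\theta|^i|\hat q_h(\theta)|\,d\theta\le\int_{|\theta|\le1}|\theta|^ie^{-c'h\theta^2}d\theta+\int_{|\theta|>1}|\theta|^ie^{-c'h|\theta|^{1/2}}d\theta\le Ch^{-(i+1)/2},$$
and Fourier inversion gives the two bounds. $\square$

## High levels of $D^2$

Write $P_y=P^2_y$, and $\tau_z$ for the hitting time of $z$. We need to know how long the stationary-looking stretch of profile takes to reach a height $z$.

The series $\varphi_\alpha(l)=\sum_{k\ge0}\frac{(\alpha/2)_k}{(k!)^2}\,l^k$, where $(a)_k=a(a+1)\cdots(a+k-1)$, has coefficients with $(k+1)^2c_{k+1}=(k+\frac\alpha2)c_k$, which says $G_2\varphi_\alpha=\alpha\varphi_\alpha$. It is entire and increasing on $[0,\infty)$ for $\alpha>0$, so $e^{-\alpha s}\varphi_\alpha(Y_s)$ stopped at $\tau_z$ is a bounded martingale and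
$$E_y[e^{-\alpha\tau_z}]=\frac{\varphi_\alpha(y)}{\varphi_\alpha(z)}\qquad(\alpha>0,\ y\le z). \tag{9}$$
Put $J=\varphi_1$. Then $J(l)=e^{l/2}I_0(l/2)$: with $x=l/2$ and $f=e^xg(x)$ one finds $lf''+(1-l)f'=\frac12e^x(xg''+g'-xg+g)$, which is $\frac12f$ for $g=I_0$. So
$$J(l)\sim\frac{e^l}{\sqrt{\pi l}},\qquad\int_0^ze^{-l}J(l)\,dl\sim2\sqrt{z/\pi}. \tag{10}$$
Finally put
$$\eta(z)=\frac12\sum_{k\ge1}\frac{z^k}{k\,k!}=\frac12\int_0^z\frac{e^v-1}v\,dv\sim\frac{e^z}{2z}\quad(z\to\infty).$$
Then $le^{-l}\eta'=\frac12(1-e^{-l})$, so $G_2\eta=1$ by (5), and $\eta(0)=0$. Optional stopping of $\eta(Y_s)-s$ at $\tau_z\wedge n$, then $n\to\infty$, gives $E_y\tau_z=\eta(z)-\eta(y)$. So $E_0\tau_z=\eta(z)$ and $E_y\tau_z\le\eta(z)$ on $[0,z]$. The function $\eta$ is the natural clock: a stretch of length $t$ has a maximum $S$ with $\eta(S)$ of order $t$.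

**Lemma 6.** (a) $P_y(\tau_z>t)\le2^{1-t/(2\eta(z))}$ for $0\le y<z$, $t\ge0$.
(b) For fixed $y$, $\tau_z/\eta(z)\Rightarrow\mathrm{Exp}(1)$ under $P_y$ as $z\to\infty$.
(c) For fixed $y$ let $\tilde S_t=\sup_{[0,t]}Y$ under $P_y$. As $t\to\infty$, $\tilde S_t\to\infty$ in probability and $t/\eta(\tilde S_t)\Rightarrow\mathrm{Exp}(1)$; the family $t/\eta(\tilde S_t)$, $t\ge1$, is uniformly integrable.
(d) $P_\pi(\sup_{[0,1]}Y\ge z)\le C/\eta(z)$ for $z\ge2$.

*Proof.* (a) By Markov's inequality $P_y(\tau_z>2\eta(z))\le\frac12$ for every $y<z$. Iterating with the Markov property, $P_y(\tau_z>2k\eta(z))\le2^{-k}$; take $k=\lfloor t/(2\eta(z))\rfloor$.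

(b) Let $\theta>0$ and $\alpha=\theta/\eta(z)$, with $z$ so large that $\alpha\le2$. Since $(\alpha/2)_k=\frac\alpha2(k-1)!\prod_{i=1}^{k-1}(1+\frac\alpha{2i})$ and $\sum_{i<k}\frac1i\le1+\log k$,
$$\tfrac\alpha2(k-1)!\le(\alpha/2)_k\le\tfrac\alpha2(k-1)!\,(ek)^{\alpha/2},\qquad k\ge1 .$$
As $(k-1)!/(k!)^2=1/(k\,k!)$, the lower bounds add up to $\varphi_\alpha(z)\ge1+\alpha\eta(z)$. For the upper bound, $(ek)^{\alpha/2}\to1$ uniformly over $1\le k\le10z$, because $\alpha\log z\to0$. For $k>10z$, $(ek)^{\alpha/2}\le ek$, and these terms contribute at most $C\alpha\sum_{k>10z}z^k/k!\le C\alpha\sum_{k>10z}(ez/k)^k\le C\alpha\sum_k(e/10)^k=O(\alpha)$. So $\varphi_\alpha(z)=1+\alpha\eta(z)(1+o(1))+O(\alpha)\to1+\theta$, while $\varphi_\alpha(y)\to1$ because $\alpha\to0$. By (9), $E_ye^{-\theta\tau_z/\eta(z)}\to1/(1+\theta)$.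

(c) For $z>y$, $P(\tilde S_t<z)=P_y(\tau_z>t)$, which tends to $0$ by (a). Given $r>0$ choose $z$ with $\eta(z)=t/r$. If $z>y$, then $P(t/\eta(\tilde S_t)>r)=P(\tilde S_t<z)=P_y(\tau_z>r\eta(z))$, and if $z\le y$ this probability is $0$. For fixed $r$ it tends to $e^{-r}$ by (b), and it is at most $2^{1-r/2}$ by (a), uniformly in $t$, which gives uniform integrability.

(d) For $y\le z$, $P_y(\tau_z\le1)\le e\,E_ye^{-\tau_z}=eJ(y)/J(z)$. So the probability is at most $e^{-z}+e\int_0^ze^{-y}J(y)\,dy/J(z)\le Cze^{-z}\le C/\eta(z)$, by (10). $\square$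

## The peak to the right of $N$

**Lemma 7.** Let $\bar\mu_N(z)=\mathbf P_N(R\ge z)$, which is continuous in $z>0$. Then $\eta(z)\bar\mu_N(z)\le C$ for all $z>0$, and $\eta(z)\bar\mu_N(z)\to2$ as $z,N\to\infty$. More precisely, $\mathbf P_N^+(R\ge z)$ and $\mathbf P_N^-(R\ge z)/q_N$ do not depend on $N$, and as $z\to\infty$
$$\eta(z)\,\mathbf P_N^+(R\ge z)\to\tfrac32,\qquad\eta(z)\,\mathbf P_N^-(R\ge z)/q_N\to\tfrac12 .$$
Finally $\bar\nu_N(z):=\mathbf P_N(R\ge z,\ \ell>R-4\log R)$ satisfies $\eta(z)\sup_N\bar\nu_N(z)\to0$ as $z\to\infty$.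

*Proof.* **Step 1. The probability of $\{R\ge z\}$ given $\ell$.** This step solves a boundary value problem for each endpoint case. Fix $z$ and put $c_z=1/(e^z-1)$. If $\ell>z$ then $R\ge z$. Let $\ell\le z$. Under $\mathbf P_N^-$ the right profile is $D^0$, and by (6) the probability is $r^-(\ell)=c_z(e^\ell-1)$. Under $\mathbf P_N^+$ we claim that it is
$$r^+(l)=\kappa J(l)-c_z(e^l+1),\qquad\kappa=\frac{1+c_z(e^z+1)}{J(z)}=\frac{2e^zc_z}{J(z)} .$$
Since $G_2J=J$ and $G_2e^l=2e^l$, we have $G_2r^+-r^+=-2c_ze^l+c_z(e^l+1)=-r^-$, and $r^+(z)=1$. Optional stopping of $e^{-s}r^+(Y_s)+\int_0^se^{-v}r^-(Y_v)\,dv$ at $\tau_z$ gives, with $w\sim\mathrm{Exp}(1)$ independent of $Y$,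
$$r^+(l)=E_l[e^{-\tau_z}]+E_l\int_0^{\tau_z}e^{-v}r^-(Y_v)\,dv=P_l(\tau_z\le w)+E_l[r^-(Y_w);\,w<\tau_z].$$
The right side is the probability that $D^2$ run for length $w$ and continued as $D^0$ reaches $z$, as claimed.

**Step 2. Integration over $\ell$.** This step reads off the constants. Integrating against $e^{-l}dl$,
$$\mathbf P_N^+(R\ge z)=e^{-z}+\kappa\int_0^ze^{-l}J\,dl-c_z(z+1-e^{-z})\sim4ze^{-z}-ze^{-z}=3ze^{-z},$$
because $\kappa\sim2\sqrt{\pi z}\,e^{-z}$ and the integral is $\sim2\sqrt{z/\pi}$ by (10). Likewise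
$$\mathbf P_N^-(R\ge z)=q_N\big[e^{-z}+c_z(z-1+e^{-z})\big]\sim q_N\,ze^{-z} .$$
Both are continuous in $z>0$. As $1/\eta(z)\sim2ze^{-z}$, the limits $\frac32$ and $\frac12$ follow, and $q_N\to1$ gives the limit $2$. For $z$ in a bounded range, $\bar\mu_N\le2$ and $\eta$ is bounded, which gives the uniform bound.

**Step 3. The exceptional event.** This step bounds $\bar\nu_N$. Let $z$ be large. Since $v\mapsto v-4\log v$ is increasing for $v\ge4$, $R\ge z$ and $\ell>R-4\log R$ imply $\ell>z-4\log z$. On $[0,z]$, $r^++q_Nr^-\le\kappa J-c_z(e^l+1)+c_z(e^l-1)\le\kappa J$. So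
$$\bar\nu_N(z)\le2e^{-z}+\kappa\int_{z-4\log z}^ze^{-l}J\,dl\le2e^{-z}+C\sqrt z\,e^{-z}\,\frac{\log z}{\sqrt z}=o(ze^{-z}).\qquad\square$$

## The mass of $A'_m$

**Proposition 8.** For fixed $\varepsilon\in(0,\frac18]$, $\;N\,\mathbf P_N(A'_{\varepsilon N})\to\dfrac2{1-\varepsilon}$ as $N\to\infty$.

The heuristic: if $S$ is the maximum of $D^2$ over a length $t=(1-\varepsilon)N$, independent of $R$, then $\mathbf P_N(R>S)=E[\bar\mu_N(S)]\approx E[2/\eta(S)]=\frac2tE[t/\eta(S)]\approx\frac2t$. The obstacle is that $R$ and $S_m$ are not independent: both profiles start from the same height $\ell$. Monotonicity removes the problem in the upper bound. In the lower bound we show that $\ell$ close to $R$ is too rare to matter.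

*Proof.* **Step 1. Upper bound.** Here we forget the starting height. Under $\mathbf P_N^-$ the part $u>\log^2N$ has mass at most $e^{-\log^2N}=o(1/N)$. Otherwise condition on $u$ and on the profile on $[N-u,\infty)$, with $u=0$ in the $+$ case. The leftward process from $N-u$ is $D^2$ down to $m$, over a length at least $t=(1-\varepsilon)N-\log^2N$. On $A'_m$ it stays below $R$. By monotonicity in the starting point, this has conditional probability at most $P_0(\tau_R>t)$. Let $\tilde S_t$ be the supremum of $D^2$ from $0$ over $[0,t]$, independent of $R$. Then $P_0(\tau_R>t)=P(\tilde S_t<R\mid R)$, and integrating over $R$, with $\bar\mu_N$ continuous,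
$$N\,\mathbf P_N(A'_m)\le N\,E[\bar\mu_N(\tilde S_t)]+o(1)=\frac Nt\,E\Big[(\eta\bar\mu_N)(\tilde S_t)\,\frac t{\eta(\tilde S_t)}\Big]+o(1)\to\frac2{1-\varepsilon}.$$
Indeed, $(\eta\bar\mu_N)(\tilde S_t)$ is bounded and tends to $2$ in probability, by Lemma 7 and $\tilde S_t\to\infty$. And $t/\eta(\tilde S_t)$ is uniformly integrable with mean tending to $1$, by Lemma 6(c).

Now put $t=(1-\varepsilon)N$ and fix $K>0$; take $N\ge4K$.

**Step 2. A start well below $z$ is as good as a start at $1$.** For $z$ large and $y\le z-2\log z$ we show $P_y(\tau_z>t)\ge(1-\frac2z)P_1(\tau_z>t)$. If $y\le1$ this is monotonicity. If $y>1$, the strong Markov property gives $P_y(\tau_z>t)\ge P_y(\tau_1<\tau_z)\,P_1(\tau_z>t)$. A scale function of $D^2$ is $\rho(l)=\int_1^le^v\frac{dv}v$, with $\rho(y)\le e^y$ and $\rho(z)\ge(e^z-e)/z\ge e^z/(2z)$. So $P_y(\tau_z<\tau_1)=\rho(y)/\rho(z)\le2ze^{y-z}\le2/z$.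

**Step 3. The short stretch $[N-u,N]$ in the $-$ case.** Its law is $\hat P_\ell$, and we must exclude a high peak there. Let $z'=z-2\log z$, $\ell\le z-4\log z$, $u\le K$. By the strong Markov property and $E^0_aY_s=ae^{-2s}$,
$$\hat P_\ell(\tau_{z'}\le u)=e^{2u}E^0_\ell\big[z'e^{-2(u-\tau_{z'})};\tau_{z'}\le u\big]\frac1\ell=E^0_\ell\big[e^{2\tau_{z'}};\tau_{z'}\le u\big]\frac{z'}\ell\le e^{2K}z'\,\frac{e^\ell-1}\ell\,\frac1{e^{z'}-1},$$
using (6). As $(e^\ell-1)/\ell$ is increasing, it is at most $Ce^zz^{-5}$; and $e^{z'}=e^zz^{-2}$, $z'\le z$. So the bound is $Ce^{2K}z^{-2}$.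

**Step 4. A conditional lower bound.** This step combines the previous two. Condition on the right profile and, in the $-$ case, on $u$, on the event $\{\ell\le R-4\log R\}$ with $R$ large, and $u\le K$ in the $-$ case. In the $-$ case the profile on $[N-u,N]$ stays below $R-2\log R$ except with probability $Ce^{2K}R^{-2}$, by Step 3; then Step 2 applies from $N-u$, the remaining length being at most $t$. In the $+$ case Step 2 applies directly from $N$. So the conditional probability of $\{S_m<R\}$ is at least $(1-\delta_K(R))\,P_1(\tau_R>t)$, where $\delta_K(z)\to0$ as $z\to\infty$.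

**Step 5. Integration over $R$.** This step turns Step 4 into the lower bound. Let $\tilde S'_t$ be the supremum over $[0,t]$ of $D^2$ from $1$, independent of $R$. Let $\bar\mu_N^K$ be the tail of $R$ under $\mathbf P_N$ with $\{u>K\}$ removed from the $-$ part. Since $u$ is independent of $R$ under $\mathbf P^-_N$, this replaces $q_N$ by $1-e^{-K}$, and $\eta\bar\mu_N^K\to\frac32+\frac12(1-e^{-K})=2-\frac12e^{-K}$ as $z,N\to\infty$. For $z_1$ large, restricting to $R\ge z_1$,
$$\mathbf P_N(A'_m)\ge\Big(1-\sup_{z\ge z_1}\delta_K(z)\Big)\Big(E\big[\bar\mu^K_N(\tilde S'_t);\,\tilde S'_t\ge z_1\big]-E\big[\bar\nu_N(\tilde S'_t\vee z_1)\big]\Big),$$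
where the last term accounts for $\{\ell>R-4\log R\}$. Multiply by $N$. As in Step 1 the first expectation gives $(2-\frac12e^{-K})/(1-\varepsilon)$ in the limit. Since $\eta$ is increasing, the second gives at most
$$\frac Nt\,E\Big[(\eta\bar\nu_N)(\tilde S'_t\vee z_1)\,\frac t{\eta(\tilde S'_t)}\Big]\to0,$$
because the first factor is bounded and tends to $0$ in probability. Let $N\to\infty$, then $z_1\to\infty$, then $K\to\infty$. $\square$

## A local limit theorem on $A'_m$

**Proposition 9.** Let $\varepsilon\in(0,\frac18]$ be fixed and $m=\varepsilon N$. The density $f_{A'_m}$ has a continuous version with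
$$\sup_{t\in[N-1,N]}\Big|N^{3/2}f_{A'_m}(t)-\frac1{1-\varepsilon}\sqrt{\frac2\pi}\Big|\to0\qquad(N\to\infty). \tag{11}$$

*Proof.* **Step 1. A central limit theorem from scaling.** The weight $e^{-t/2}$ in $\mathbf P_N$ can be tilted exactly. Let $\lambda>-\frac12$, $\gamma=\sqrt{1+2\lambda}$. Brownian scaling $t\mapsto\gamma^2t$, $y\mapsto\gamma y$, $L\mapsto\gamma L$ turns the triple ($A'_m$, $W_t\ge\frac{3N}4$, $\max W>N$) into the same triple with $\gamma N,\gamma m$. Hence
$$\mathbf E_N[e^{-\lambda T};A'_m]=e^N\int_0^\infty e^{-\gamma^2t/2}\,\mathbb P\big(A'_m,\,W_t\ge\tfrac{3N}4,\,\max_{s\le t}W_s>N\big)\,dt=\gamma^{-2}e^{-(\gamma-1)N}\,\mathbf P_{\gamma N}(A'_{\gamma m}).$$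
Take $\lambda=\theta/\sqrt N$ with $\theta\in\mathbb R$ fixed. Then $(\gamma-1)N=\theta\sqrt N-\frac{\theta^2}2+o(1)$, and $\mathbf P_{\gamma N}(A'_{\varepsilon\gamma N})/\mathbf P_N(A'_{\varepsilon N})\to1$ by Proposition 8. So $\mathbf E_N[e^{-\theta(T-N)/\sqrt N}\mid A'_m]\to e^{\theta^2/2}$ for every real $\theta$. Convergence of moment generating functions to a Gaussian one implies weak convergence (Curtiss): given $A'_m$, $(T-N)/\sqrt N\Rightarrow\mathcal N(0,1)$.

**Step 2. Smoothness of the density.** This is what the averaging argument lacked. Since $A'_m$ and $\int_m^\infty L$ are determined by the profile on $[m,\infty)$, Lemma 5 gives the version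
$$f_{A'_m}(t)=\mathbf E_N\Big[1_{A'_m}\,q_{m+L(m)/2}\Big(t-\int_m^\infty L\Big)\Big],$$
which for $m\ge1$ is Lipschitz with constant $C\,\mathbf P_N(A'_m)/m$. So the probability density $k_N(v)=\sqrt N\,f_{A'_m}(N+\sqrt Nv)/\mathbf P_N(A'_m)$ is Lipschitz with constant $CN/m=C/\varepsilon$.

**Step 3. From weak to uniform convergence.** By Step 2, $\big|k_N(v)-\frac1{2\delta}\int_{v-\delta}^{v+\delta}k_N\big|\le C\delta/\varepsilon$. For fixed $\delta$, the averages converge uniformly in $v$ to those of the standard normal density, because distribution functions converge uniformly when the limit is continuous. The averages of the normal density are within $C\delta$ of the density itself. Let $N\to\infty$, then $\delta\to0$: $k_N$ tends uniformly to the standard normal density. For $t\in[N-1,N]$ we have $v=(t-N)/\sqrt N\to0$, so $k_N(v)\to1/\sqrt{2\pi}$. Then $N^{3/2}f_{A'_m}(t)=N\,\mathbf P_N(A'_m)\,k_N(v)\to\frac2{1-\varepsilon}\cdot\frac1{\sqrt{2\pi}}$, which is (11). $\square$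

The upper half of (2) is now immediate. As $A\subset A'_m$, $f_A\le f_{A'_m}$ a.e. Letting $N\to\infty$ in (11) and then $\varepsilon\to0$, the upper limit of the essential supremum of $N^{3/2}f_A$ over $[N-1,N]$ is at most $\sqrt{2/\pi}$.

## Peaks below $\varepsilon N$

For the lower half we must show that $A'_m\setminus A$ contributes little to the density. A bound on its mass would not be enough: mass says nothing about the density near one value of $t$. And Lemma 5 at level $m$ does not apply, since $A'_m\setminus A$ is not determined by the profile right of $m$. The way out is to cut the area not at $m$ but at the first level below $m$ where the profile reaches height $R$. This is a leftward stopping level, and it decides the event. The price is that the density bound deteriorates near the origin, like $j^{-1/2}$ at level $j$; but $\sum_{j<\varepsilon N}j^{-1/2}$ is only of order $\sqrt{\varepsilon N}$.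

Let $\sigma=\sup\{y\le m:L(y)\ge R\}$, with $\sigma=-\infty$ if there is no such $y$, and
$$B=A'_m\cap\{R>2\}\cap\{\sigma>-\infty\}.$$
Since $\{\sigma\ge y\}=\{\max_{[y,m]}L\ge R\}\in\mathcal G_y$ for $y\le m$, $\sigma$ is a leftward stopping level. On $A'_m$ we have $L(m)<R$, so $\sigma<m$, and by continuity $L(\sigma)=R$ when $\sigma>-\infty$. The supremum of $L$ over $y\le m$ is attained, so $A'_m\setminus A=A'_m\cap\{\sigma>-\infty\}$ a.s. Therefore
$$f_A\ge f_{A'_m}-f_{A'_m\cap\{R\le2\}}-f_B\qquad\text{a.e.} \tag{12}$$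

**Step 1. The event $R\le2$.** This term is negligible because a low $R$ cannot beat a long stretch. The event $A'_m\cap\{R\le2\}$ is determined by the profile on $[m,\infty)$. So by Lemma 5 its density is at most $Cm^{-1/2}\,\mathbf P_N(A'_m,R\le2)$. Given the profile on $[3N/4,\infty)$, the leftward process is $D^2$ on $[m,3N/4]$, of length at least $5N/8$, and it must stay below $2$. By Lemma 6(a),
$$f_{A'_m\cap\{R\le2\}}\le Cm^{-1/2}\,2^{1-5N/(16\eta(2))}=o(N^{-3/2}).$$

**Step 2. The density on $B$.** Here we cut at $\sigma$. The event $B$ is determined by the profile on $[\sigma,\infty)$, and on it $L(\sigma)=R>2$. By Lemma 5 with $h=\sigma^++R/2\ge1\vee\sigma^+$,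
$$f_B\le C\,\mathbf E_N\big[1_B\,(1\vee\sigma^+)^{-1/2}\big]. \tag{13}$$

**Lemma 10.** For integers $0\le j<m$ and $N$ large, $\mathbf P_N(B,\,\sigma\in[j,j+1))\le CN^{-2}$. Also $\mathbf P_N(B,\,\sigma<0)\le CN^{-2}$.

The order is natural: a factor $1/\eta(R)\approx1/N$ for a peak of height $R$ in a given unit interval, and a factor $1/N$ for the right side to beat a stretch of order $N$.

*Proof.* Run the leftward process from $y=N/2$, where $a=L(N/2)$; it is $D^2$ down to level $0$. Put $t_j=N/2-j-1$, so that levels $[j,j+1]$ correspond to times $[t_j,t_j+1]$, and $t_j\ge N/4$ since $j<N/8$ and $N$ is large.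

*Comparison with stationarity.* For $l\ge2$, $G_2l=2-2l\le-l$. So $e^sY_s$ is a supermartingale up to $\tau_2$ when $a>2$, and $Y\ge2$ there, hence $2e^{t}P_a(\tau_2>t)\le a$, that is, $P_a(\tau_2>t)\le\frac a2e^{-t}$. Next, for any increasing event $E$, $P_2(E)\le P_\pi(E\mid Y_0\ge2)\le e^2P_\pi(E)$. If $a\le2$, use monotonicity; if $a>2$, apply the strong Markov property at $\tau_2=r\le t_j$, where one needs $P_2(\sup_{[t_j-r,\,t_j-r+1]}Y\ge z)$. In both cases, by stationarity and Lemma 6(d), for $z>2$,
$$P_a\Big(\sup_{[t_j,t_j+1]}Y\ge z\Big)\le\tfrac a2e^{-N/4}+e^2P_\pi\Big(\sup_{[0,1]}Y\ge z\Big)\le\tfrac a2e^{-N/4}+\frac C{\eta(z)} .$$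
For $\sigma<0$, use the same argument, with time $N/2$ in place of $t_j$, for the event that $D^2$ run for length $N/2$ and continued as $D^0$ then reaches $z$. Given $Y_{N/2}=a'$ its probability is, by (6), the increasing function $\min\big(1,\frac{e^{a'}-1}{e^z-1}\big)$, whose integral against $\pi$ is at most $\frac z{e^z-1}+e^{-z}\le C/\eta(z)$. So the same bound $\frac a2e^{-N/4}+\frac C{\eta(z)}$ holds.

*Using $A'_m$.* We have $\{\sigma\in[j,j+1)\}\subset\{\sup_{[j,j+1]}L\ge R\}$, $\{-\infty<\sigma<0\}\subset\{\sup_{y\le0}L\ge R\}$, and $A'_m\subset\{\sup_{[N/2,3N/4]}L<R\}$. Conditioning on the profile on $[N/2,\infty)$, each probability in the lemma is at most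
$$\mathbf E_N\Big[\frac C{\eta(R)}\,1\Big\{R>2,\ \sup_{[N/2,3N/4]}L<R\Big\}\Big]+Ce^{-N/4}\,\mathbf E_N[L(N/2)] .$$
The last term is at most $Ce^{-N/4}$ by Lemma 4(d). For the first, condition on the profile on $[3N/4,\infty)$ and use Lemma 6(a) with $t=N/4$: it is at most $C\,\mathbf E_N[\chi(\eta(R))]$ with
$$\chi(\xi)=\xi^{-1}e^{-c_0N/\xi},\qquad c_0=\tfrac{\log2}8 .$$

*Integration.* Here $\chi(0+)=0$, $\chi'$ is integrable on $(0,\infty)$, and $\chi'(\xi)=(-\xi^{-2}+c_0N\xi^{-3})e^{-c_0N/\xi}\le c_0N\xi^{-3}e^{-c_0N/\xi}$. By Lemma 7, $\mathbf P_N(\eta(R)\ge\xi)\le C/\xi$. So by Fubini's theorem and the substitution $x=c_0N/\xi$,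
$$\mathbf E_N[\chi(\eta(R))]=\int_0^\infty\chi'(\xi)\,\mathbf P_N(\eta(R)\ge\xi)\,d\xi\le\int_0^\infty\frac C\xi\,c_0N\xi^{-3}e^{-c_0N/\xi}\,d\xi=\frac{C\,\Gamma(3)}{(c_0N)^2}\le\frac C{N^2}.\qquad\square$$

**Step 3. The lower half of (2).** It remains to sum over the position of $\sigma$. By (13) and Lemma 10, with one term for $\sigma<0$ and one for $\sigma\in[0,1)$, for $N$ large depending on $\varepsilon$,
$$f_B\le\frac C{N^2}\Big(2+\sum_{1\le j<\varepsilon N}j^{-1/2}\Big)\le C\sqrt\varepsilon\,N^{-3/2}.$$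
Together with (11), (12) and Step 1,
$$\liminf_{N\to\infty}\ \operatorname{ess\,inf}_{t\in[N-1,N]}N^{3/2}f_A(t)\ge\frac1{1-\varepsilon}\sqrt{\frac2\pi}-C\sqrt\varepsilon,$$
with $C$ independent of $\varepsilon$. Letting $\varepsilon\to0$ gives the lower half, and with the upper half, (2).

**Step 4. Back to a fixed time.** This step removes the "almost every $t$". By (1) and (2), letting $t\uparrow N$ along points where (1) and the uniform bound hold, and using the right-continuity of $G$,
$$N^{3/2}e^{N/2}\,G(\sqrt N)\to\sqrt{2/\pi}\qquad(N\to\infty).$$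
With $x=\sqrt N$ this reads $x^3e^{x^2/2}\,\mathbb P(U>x)\to\sqrt{2/\pi}$, which proves Theorem 1. $\square$
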